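# Cylindrical ball neighborhoods of isolated critical points

## 1. Nondegenerate critical points, where the neighborhood can be written down

Let $M$ be a smooth manifold without boundary, of dimension $n$, and let $f\colon M\to\mathbb R$ be smooth with at most finitely many critical points. Let $x_0$ be an isolated critical point, normalized by $f(x_0)=0$. For $I\subset\mathbb R$ write $M_I=f^{-1}(I)$, and $M_a=f^{-1}(a)$. The standing assumption is that $x_0$ is the only critical point in $M_0$ and that $0$ is the only critical value of $f$ in $[-\delta,\delta]$, for some $\delta>0$; a slight perturbation of $f$ that does not change the number of critical points achieves this.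

Choose a Riemannian metric and let $\gamma_t$ be the gradient flow, directed so that $f$ increases. A *trajectory in* $M_{[-\varepsilon,\varepsilon]}$ is a maximal piece of a flow line lying in $M_{[-\varepsilon,\varepsilon]}$. A subset of $M_{[-\varepsilon,\varepsilon]}$ is *saturated* if it is a union of such trajectories, where $x_0$ counts as a constant trajectory. In plain words we ask: can we always cut out around $x_0$ a ball made of whole pieces of flow lines, with a flat bottom in $M_{-\varepsilon}$ and a flat top in $M_\varepsilon$?

**Definition (cylindrical neighborhood, following Seifert and Threlfall).** A closed neighborhood $H$ of $x_0$ is *cylindrical* if for some $0<\varepsilon\le\delta$ it consists of $x_0$ and of (whole) trajectories in $M_{[-\varepsilon,\varepsilon]}$, each of which either joins a point of $M_{-\varepsilon}$ to a point of $M_\varepsilon$, or tends to $x_0$ in forward or backward time. Moreover $H$ must be a smooth $n$-manifold with corners (locally modeled on $[0,\infty)^j\times\mathbb R^{n-j}$), and $H\cap M_{-\varepsilon}$, $H\cap M_{\varepsilon}$ must be smooth manifolds with boundary. If $H$ is also homeomorphic to the closed disc $D^n$, it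 is a *cylindrical ball neighborhood*.

**Conjecture.** For all $M,f,x_0$ as above there exist a metric, a number $0<\varepsilon\le\delta$ and a cylindrical ball neighborhood of $x_0$.

The conjecture is taken from Rustam Sadykov and Stanislav Trunov, "The minimal number of critical points of a smooth function on a closed manifold and the ball category", arXiv:2208.09939 (2022). Here is the case where everything is explicit.

**Proposition 1.** A nondegenerate critical point has a cylindrical ball neighborhood.

*Proof.* By the Morse lemma there are coordinates $(x,y)\in\mathbb R^k\times\mathbb R^{n-k}$ near $x_0=0$ with $f=-|x|^2+|y|^2$. Choose a metric on $M$ that is Euclidean in these coordinates on a ball of radius $\varrho$. There $\gamma_t(x,y)=(e^{-2t}x,e^{2t}y)$, so $|x||y|$ is constant along trajectories. For small $\varepsilon,c>0$ let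
$$H=\{\,|f|\le\varepsilon,\ |x||y|\le c\,\}.$$
Since $(|x|^2+|y|^2)^2=f^2+4|x|^2|y|^2\le\varepsilon^2+4c^2$ on $H$, the set $H$ lies in the open ball of radius $\varrho$ when $\varepsilon,c$ are small. A trajectory in $M_{[-\varepsilon,\varepsilon]}$ through a point of $H$ keeps $|x||y|$ and so never leaves $H$. If $x,y\ne0$ it runs from level $-\varepsilon$ to level $\varepsilon$; if $x=0$ or $y=0$ it tends to $0$. The function $N=\max(|f|/\varepsilon,|x||y|/c)$ is continuous, homogeneous of degree $2$ and positive off $0$, and $H=\{N\le1\}$, so $p\mapsto N(p)^{1/2}p/|p|$ (with $0\mapsto0$) is a homeomorphism $H\to D^n$. If $k=0$ or $k=n$, then $H=\{|f|\le\varepsilon\}$ is a round ball. If $0<k<n$, put $h=|x|^2|y|^2$. On $\{h=c^2\}$ we have $x,y\neq0$ and $dh\ne0$. Also $dh(\nabla f)=0$ while $df(\nabla f)>0$, so $df$ and $dh$ are independent there. Hence $H=\{|f|\le\varepsilon,h\le c^2\}$ is a manifold with corners, and $H\cap M_{\pm\varepsilon}$ are manifolds with boundary. $\square$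

Two degenerate examples can also be done by hand. For $f=x^3$ on $\mathbb R$, take $H=[-\varepsilon^{1/3},\varepsilon^{1/3}]$. For the monkey saddle $f=\operatorname{Re}z^3$ on $\mathbb C$ with the flat metric, $\operatorname{Im}z^3$ is constant along trajectories by the Cauchy–Riemann equations, and
$$H=\{|\operatorname{Re}z^3|\le\varepsilon,\ |\operatorname{Im}z^3|\le c\}$$
is a cylindrical ball neighborhood. It is star-shaped by homogeneity, as before. Off $0$ the map $z\mapsto z^3$ is a local diffeomorphism, so $H$ has $12$ corners, three over each corner of a rectangle. The bottom $H\cap M_{-\varepsilon}$ consists of three arcs, each containing exactly one point that flows into $0$.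

What changes in general? Write $K_-\subset M_{-\varepsilon}$ for the set of points that flow into $x_0$. In Proposition 1 it is the sphere $\{|x|^2=\varepsilon,\,y=0\}$, and $H\cap M_{-\varepsilon}$ is a tube $S^{k-1}\times D^{n-k}$ around it. For a degenerate point there is no normal form, and $K_-$ is just some compact set, possibly very wild. The question becomes how wild $K_-$ can be, and whether it has a good enough neighborhood in $M_{-\varepsilon}$. The answer depends on the dimension.

**Theorem 2.** If $\dim M\le3$ the conjecture is true. In the setup above, for every Riemannian metric and every neighborhood $O$ of $x_0$ there is a cylindrical ball neighborhood of $x_0$ contained in $O$.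

**Theorem 3.** Let $n\ge4$ and let $M$ be any closed $n$-manifold. There are a smooth $f\colon M\to\mathbb R$ with finitely many critical points and a critical point $x_0$ with $f(x_0)=0$, such that $0$ is the only critical value in some $[-\delta,\delta]$, $x_0$ is the only critical point in $f^{-1}(0)$, and for no Riemannian metric and no $\varepsilon>0$ for which $0$ is the only critical value in $[-\varepsilon,\varepsilon]$ is there a cylindrical neighborhood of $x_0$ homeomorphic to $D^n$, or even a compact one with the integral cohomology of a point.

So the conjecture is false, in every dimension $n\ge4$ and for instance on $S^4$.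

## 2. The zero level and Čech cohomology

Wild compact sets are measured by Čech cohomology $\check H^*$. On compact Hausdorff pairs it is homotopy invariant, has the exact sequence of a pair, agrees with singular cohomology on compact manifolds (with boundary or corners), and has two further properties that we use all the time.

- Continuity: $\check H^*(\bigcap X_i)=\varinjlim\check H^*(X_i)$ for decreasing compact $X_i$.
- Strong excision: a continuous map of compact pairs $(X,C)\to(X',C')$ that restricts to a homeomorphism $X\setminus C\to X'\setminus C'$ (a *relative homeomorphism*) induces an isomorphism $\check H^*(X',C')\cong\check H^*(X,C)$.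

The group $\check H^0(X)$ consists of the locally constant functions on $X$. For example, the closed topologist's sine curve has $\check H^0=\mathbb Z$, since it is connected, while its singular $H^0$ is $\mathbb Z^2$, since it has two path components. A decreasing intersection of closed balls has the Čech cohomology of a point, however wild it is.

*Acyclic* means having the integral (co)homology of a point. For compact manifolds the homological and cohomological versions agree, by finite generation and universal coefficients. Coefficients are $\mathbb Z$ unless stated.

**Lemma 4.** Let $H$ be a compact cylindrical neighborhood of $x_0$, for some metric and some $\varepsilon>0$ with $0$ the only critical value in $[-\varepsilon,\varepsilon]$. Put $A=H\cap M_{-\varepsilon}$ and $H_0=H\cap M_0$, and let $K_-\subset M_{-\varepsilon}$ be the set of points whose forward trajectory tends to $x_0$.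

1. $K_-\subset A$ is compact, and following trajectories up to level $0$ is a homeomorphism $A\setminus K_-\to H_0\setminus\{x_0\}$.
2. For $0<\eta<\varepsilon$ the set $H\cap M_{[-\eta,\eta]}$ is a deformation retract of $H$, and restriction $\check H^*(H)\to\check H^*(H_0)$ is an isomorphism, for any coefficients.
3. The map in (1), extended by $K_-\mapsto x_0$, is a relative homeomorphism $(A,K_-)\to(H_0,x_0)$. Hence, for any coefficients,
$$\check H^q(H,x_0)\cong\check H^q(A,K_-).\tag{1}$$
For two such neighborhoods $H'\subset H$ with the same metric and $\varepsilon$, these isomorphisms commute with restriction.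

*Proof.* (1) The trajectory of a point of $K_-$ enters the neighborhood $H$, and $H$ is saturated, so $K_-\subset A$. The trajectory of $a\in A\setminus K_-$ lies in $H$. It does not tend to $x_0$ backward, since $f(a)<0$, nor forward; so it joins $M_{-\varepsilon}$ to $M_\varepsilon$ and crosses level $0$ exactly once, at a point of $H_0\setminus\{x_0\}$. Conversely, the trajectory of a point $z\in H_0\setminus\{x_0\}$ cannot tend to $x_0$: in forward time $f$ is larger than $0$ and increasing, and in backward time it is smaller than $0$ and decreasing. So it comes from a point of $A\setminus K_-$. Crossings of regular points of levels are transverse, so both maps are continuous by continuity of the flow. Points of $A$ near $a\in A\setminus K_-$ also cross level $0$, so $A\setminus K_-$ is open in the compact set $A$ and $K_-$ is compact.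

(2) On the compact set $H\cap M_{[-\varepsilon,-\eta]}$ there are no critical points, so the normalized field $\nabla f/|\nabla f|^2$ is bounded there. For $p\in H$ with $f(p)\le-\eta$ let $R_s(p)$ be the point of level $(1-s)f(p)-s\eta$ on the trajectory of $p$; by saturation this stays in $H$. Do the symmetric thing for $f(p)\ge\eta$, and put $R_s(p)=p$ when $|f(p)|\le\eta$. This is the deformation. Since $\bigcap_\eta (H\cap M_{[-\eta,\eta]})=H_0$ and all restrictions in the system are isomorphisms, continuity gives $\check H^*(H)\cong\check H^*(H_0)$.

(3) Only continuity at $K_-$ needs proof. Let $y_j\to y\in K_-$ with $y_j\in A\setminus K_-$, with images $z_j$, and suppose $z_j\to z\ne x_0$ along a subsequence. Then $z\in H_0\setminus\{x_0\}$ comes from some $a'\in A\setminus K_-$. Flowing backward from $z_j$ to level $-\varepsilon$ gives $y_j\to a'$, so $y=a'\notin K_-$, a contradiction. Now apply strong excision and (2). Naturality is clear, since all maps are restrictions or come from the same flow. $\square$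

## 3. Building neighborhoods from the bottom level

The approach a sensible person tries first is to choose a manifold neighborhood $A$ of $K_-$ in the bottom level, let it flow up, and add what comes out of $x_0$. This always produces a cylindrical neighborhood. Fix $n\ge1$, any metric and any neighborhood $O$ of $x_0$.

*Choices.* Let $B_0\subset O$ be a closed coordinate ball about $x_0$ without other critical points, and $B_1\subset\operatorname{int}B_0$ a smaller concentric one. Along a trajectory segment crossing $B_0\setminus\operatorname{int}B_1$ the function $f$ changes by $\int|\nabla f|\,d(\text{length})\ge\eta$, for some $\eta>0$ independent of the segment. Fix $0<\varepsilon<\min(\delta,\eta/3)$. We record two consequences.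

First, a trajectory in $M_{[-\varepsilon,\varepsilon]}$ meeting $B_1$ lies in $\operatorname{int}B_0$, because otherwise $f$ would change by at least $\eta>2\varepsilon$ along it. Second, a half-trajectory that stays in the compact set $B_0\cap M_{[-\varepsilon,\varepsilon]}$ as long as it is defined is defined for infinite time. Its limit set is then a nonempty set of critical points in $B_0$, so it tends to $x_0$.

Let $\Omega$ be the union of $\{x_0\}$ and all trajectories in $M_{[-\varepsilon,\varepsilon]}$ meeting $\operatorname{int}B_1$. Then $\Omega\subset\operatorname{int}B_0$. It is open in $M_{[-\varepsilon,\varepsilon]}$: if $x\in\Omega$ flows in time $s$ to a point of $\operatorname{int}B_1$, we may, when $s\ne0$, shorten $s$ a little so that this point has level in $(-\varepsilon,\varepsilon)$. Nearby points $x'\in M_{[-\varepsilon,\varepsilon]}$ then flow in time $s$ into $\operatorname{int}B_1$, and by monotonicity of $f$ they stay in $M_{[-\varepsilon,\varepsilon]}$ meanwhile.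

Put $S_\pm=\Omega\cap M_{\pm\varepsilon}$. Let $K_-\subset S_-$, resp. $K_+\subset S_+$, be the points whose trajectories tend to $x_0$ in forward, resp. backward, time. All such points of $M_{\pm\varepsilon}$ lie in $\Omega$, because their trajectories enter $\operatorname{int}B_1$. A nonconstant trajectory in $\Omega$ cannot tend to $x_0$ at both ends, as $f$ is strictly monotone on it. So a trajectory in $\Omega\setminus\{x_0\}$ tending to $x_0$ passes through exactly one of $K_-,K_+$ and misses $M_0$, and one not tending to $x_0$ runs from $M_{-\varepsilon}$ to $M_\varepsilon$ in finite time.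

The set $K_-$ is compact. Indeed, let $y_j\in K_-$; a subsequence converges to some $y\in M_{-\varepsilon}\cap B_0$. For all $t\ge0$, $\gamma_t(y)=\lim\gamma_t(y_j)\in B_0\cap M_{[-\varepsilon,0]}$, so $\gamma_t(y)\to x_0$ and $y\in K_-$. Similarly $K_+$ is compact.

**Lemma 5.** Let $A\subset S_-$ be a compact smooth codimension-$0$ submanifold with $K_-\subset\operatorname{int}A$ ($A=\emptyset$ is allowed if $K_-=\emptyset$). Let $H(A)$ be the union of $x_0$, the trajectories in $M_{[-\varepsilon,\varepsilon]}$ meeting $A$, and those through $K_+$. Then $H(A)$ is a compact cylindrical neighborhood of $x_0$, contained in $\operatorname{int}B_0\subset O$, with $H(A)\cap M_{-\varepsilon}=A$.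

*Proof.* Clearly $H(A)$ is saturated, $H(A)\subset\Omega\subset\operatorname{int}B_0$, and $H(A)\cap M_{-\varepsilon}=A$.

**Step 1: $H(A)$ is a neighborhood of $x_0$.** Otherwise there are $x_j\to x_0$ with $x_j\in(\operatorname{int}B_1\cap M_{[-\varepsilon,\varepsilon]})\setminus H(A)$. Their trajectories do not tend to $x_0$, since then they would pass through $K_-\subset A$ or $K_+$. So $x_j=\gamma_{s_j}(a_j)$ with $a_j\in S_-\setminus A$ and $s_j\ge0$. Along a subsequence $a_j\to a\in M_{-\varepsilon}\cap B_0$, and $a\notin K_-$ because $K_-\subset\operatorname{int}A$. If $s_j$ has a bounded subsequence, then $\gamma_s(a)=x_0$ for a finite $s$, which is impossible for an equilibrium. If $s_j\to\infty$, then $\gamma_t(a)=\lim\gamma_t(a_j)\in B_0\cap M_{[-\varepsilon,\varepsilon]}$ for all $t\ge0$, so $a\in K_-$, a contradiction.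

**Step 2: $H(A)$ is compact.** Let $x_j\in H(A)$ converge to $x\ne x_0$, so $x\in B_0\cap M_{[-\varepsilon,\varepsilon]}$. Suppose first $x_j=\gamma_{s_j}(a_j)$ with $a_j\in A$, and pass to a subsequence with $a_j\to a\in A$. If $s_j$ stays bounded along a subsequence, $x$ lies on the trajectory of $a$. If $s_j\to\infty$, then $\gamma_{-t}(x)=\lim\gamma_{-t}(x_j)\in B_0\cap M_{[-\varepsilon,\varepsilon]}$ for all $t\ge0$, so the backward trajectory of $x$ tends to $x_0$. Hence $x$ lies on a trajectory in $\Omega$ through $K_+$, and $x\in H(A)$. If the $x_j$ lie on trajectories through $K_+$, the last argument applies again. So $H(A)$ is closed in the compact set $B_0\cap M_{[-\varepsilon,\varepsilon]}$.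

**Step 3: $H(A)$ is a manifold with corners.** We describe $H(A)$ near its side wall and away from it. The open subset $\Omega$ of $M_{[-\varepsilon,\varepsilon]}$ is a manifold with boundary $S_-\cup S_+$. Sending $(a,c)\in(S_-\setminus K_-)\times[-\varepsilon,\varepsilon]$ to the point of level $c$ on the trajectory of $a$ is a diffeomorphism onto an open subset of $\Omega$, by the flow of $\nabla f/|\nabla f|^2$. In it $H(A)$ corresponds to $(A\setminus K_-)\times[-\varepsilon,\varepsilon]$. Let $\mathcal T\cong\partial A\times[-\varepsilon,\varepsilon]$ be the compact union of the trajectories through $\partial A$. Then $H(A)\setminus\mathcal T$ is open in $\Omega$. Indeed $x_0$ is interior by Step 1. Points on trajectories from $\operatorname{int}A$ are interior by continuity of the flow, since nearby points of $\Omega$ flow back into $\operatorname{int}A$. A point on a trajectory through $K_+$ flows backward in finite time into the interior of a neighborhood of $x_0$ contained in $H(A)$, so it is interior by continuity and saturation. The two descriptions cover $H(A)$, so $H(A)$ is a smooth $n$-manifold with corners. The corners lie at $\mathcal T\cap M_{\pm\varepsilon}$, and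 there $H(A)$ is, in $M$, locally a quadrant times $\mathbb R^{n-2}$. The same descriptions show that $H(A)\cap M_{\pm\varepsilon}$ are compact smooth manifolds with boundary. The trajectories in $H(A)\subset\Omega$ are of the required kinds. $\square$

## 4. The captured set has finite cohomology

By (1), $H(A)$ has the cohomology of a point (over a field $\mathbb F$) exactly when restriction $H^*(A;\mathbb F)\to\check H^*(K_-;\mathbb F)$ is an isomorphism. That can only happen if $\check H^*(K_-;\mathbb F)$ is finite-dimensional. This is automatic, and the reason is that $x_0$ has small ball neighborhoods in $M$. Let $\mathbb F=\mathbb Z/2$.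

**Lemma 6.** In the situation of Section 3, $\check H^*(K_-;\mathbb F)$ is finite-dimensional.

*Proof.* We may assume $K_-\neq\emptyset$. Choose submanifolds $A_1\supset A_2\supset\cdots$ as in Lemma 5 with $\bigcap A_j=K_-$; they exist as sublevel sets, at regular values, of smooth functions vanishing on $K_-$ and equal to $1$ off small neighborhoods with compact closure. Let $H_j=H(A_j)\cap M_{[-\varepsilon/j,\varepsilon/j]}$, a compact neighborhood of $x_0$ and, by Lemma 4, a deformation retract of $H(A_j)$. A point $\ne x_0$ in $\bigcap H_j$ would have level $0$ and lie on a trajectory starting in $\bigcap A_j=K_-$, which is impossible. So $\bigcap H_j=\{x_0\}$.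

Let $b\subset H_1$ be a small closed coordinate ball about $x_0$; then $H_j\subset b$ for large $j$. The restriction $\check H^*(H_1,x_0)\to\check H^*(H_j,x_0)$ factors through $H^*(b,x_0)=0$, so it vanishes. Hence so does $\check H^*(H(A_1),x_0)\to\check H^*(H(A_j),x_0)$, and by (1) and naturality also $\check H^*(A_1,K_-)\to\check H^*(A_j,K_-)$. For $\xi\in\check H^q(K_-)$, its coboundary in $\check H^{q+1}(A_1,K_-)$ restricts to its coboundary in $\check H^{q+1}(A_j,K_-)$, which is therefore $0$. So $\xi$ comes from $H^q(A_j)$, and $\dim\check H^q(K_-)\le\dim H^q(A_j)<\infty$. $\square$

## 5. Dimensions at most three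

It remains to find $A$ with $H^*(A;\mathbb F)\cong\check H^*(K_-;\mathbb F)$. In dimension three the levels are surfaces, and the point is that a surface with finite homology is a product near infinity.

**Lemma 7.** Let $N$ be a connected noncompact surface with $\dim H_1(N;\mathbb F)<\infty$. Every compact subset of $N$ lies in the interior of a compact subsurface $L$ such that $N\setminus\operatorname{int}L$ is a finite disjoint union of half-open annuli $S^1\times[0,\infty)$.

*Proof.* Exhaust $N$ by compact connected subsurfaces $L_1\subset\operatorname{int}L_2\subset L_2\subset\cdots$ such that all components of $N\setminus\operatorname{int}L_j$ are noncompact; for this, add the finitely many compact ones to $L_j$. By excision $H_2(N,L_j)\cong H_2(N\setminus\operatorname{int}L_j,\partial L_j)=0$, because each component is noncompact with compact boundary. So $H_1(L_j)\to H_1(N)$ is injective, and so is $H_1(L_j)\to H_1(L_{j+1})$. The dimensions of $H_1(L_j)$ are nondecreasing and bounded, hence constant for $j\ge j_0$. As $\partial L_j\ne\emptyset$, $\chi(L_j)=1-\dim H_1(L_j)$ is constant too, and $\chi(L_{j+1}\setminus\operatorname{int}L_j)=0$ for $j\ge j_0$.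

Each component of $L_{j+1}\setminus\operatorname{int}L_j$ meets $\partial L_j$, since $L_{j+1}$ is connected. It also meets $\partial L_{j+1}$, since otherwise it would be a compact component of $N\setminus\operatorname{int}L_j$. So it has at least two boundary circles and therefore $\chi\le0$, with equality only for the annulus. Since the sum of these numbers is $0$, all components are annuli, each joining one circle of $\partial L_j$ to one circle of $\partial L_{j+1}$. Stacking them, $N\setminus\operatorname{int}L_j$ is a finite union of half-open annuli for every $j\ge j_0$. $\square$

**Lemma 8.** Let $1\le n\le3$ and $K_-\ne\emptyset$. There is an $A$ as in Lemma 5 for which restriction $H^*(A;\mathbb F)\to\check H^*(K_-;\mathbb F)$ is an isomorphism.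

*Proof.* For $n=1$, $K_-$ is a compact subset of a $0$-manifold, hence finite, and $A=K_-$ works.

For $n=2$, $K_-$ is a compact subset of a $1$-manifold, with finitely many components because $\check H^0(K_-)$ is finite-dimensional. They are points, closed arcs and circles. Let $A$ be the union of disjoint small closed arc neighborhoods of the points and arcs, and of the circles.

Let $n=3$. Choose a compact subsurface $A_1\subset S_-$ with $K_-\subset\operatorname{int}A_1$ and put $S=\operatorname{int}A_1$. By duality $H_{2-q}(S,S\setminus K_-;\mathbb F)\cong\check H^q(K_-;\mathbb F)$, which is finite-dimensional by Lemma 6, and so is $H_*(S;\mathbb F)$. The exact sequence of the pair shows that $H_1(S\setminus K_-)$ and $H_0(S\setminus K_-)$ are finite-dimensional. Let $G_1$ be an open neighborhood of $K_-$ with compact closure in $S$, and $G_2$ an open collar of the end of $S$ at $\partial A_1$, disjoint from $\overline{G_1}$, so that $S\setminus(G_1\cup G_2)$ is compact. Apply Lemma 7 to the finitely many noncompact components of $S\setminus K_-$ and include the compact components. This gives a compact subsurface $L\subset S\setminus K_-$ with $S\setminus(G_1\cup G_2)\subset\operatorname{int}L$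 such that $(S\setminus K_-)\setminus\operatorname{int}L$ is a finite union of half-open annuli. Each annulus is connected and contained in the union of the disjoint open sets $G_1,G_2$, hence in one of them.

Let $A$ be the union of $K_-$ and the annuli contained in $G_1$. The annuli are closed in $S\setminus K_-$, so $S\setminus A$ is open in $S$; since $A\subset G_1$, $A$ is compact. Points of $G_1\setminus K_-$ outside $L$ lie in annuli meeting $G_1$, hence in $A$, and $L$ stays away from $K_-$. So $K_-\subset\operatorname{int}A$, and $A$ is a compact smooth subsurface bounded by the circles $S^1\times0$ of these annuli. The compact sets $A_\lambda=K_-\cup\bigcup S^1\times[\lambda,\infty)$ are deformation retracts of $A$ (push $S^1\times[0,\lambda]$ to $S^1\times\lambda$), and $\bigcap_\lambda A_\lambda=K_-$. By continuity $\check H^*(K_-)=\varinjlim\check H^*(A_\lambda)=H^*(A)$ via restriction. $\square$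

*Proof of Theorem 2.* For $n=0$ take $H=\{x_0\}$. Let $1\le n\le3$, and let $H=H(A)$ with $A$ from Lemma 8, or $A=\emptyset$ if $K_-=\emptyset$. By Lemma 5, $H$ is a compact cylindrical neighborhood in $\operatorname{int}B_0\cong\mathbb R^n$, and by (1) it has the $\mathbb F$-cohomology of a point. So $H$ is connected, and $\partial H\neq\emptyset$, since otherwise $H$ would be open and closed in $\mathbb R^n$. If $n=1$, $H$ is an arc. If $n=2$, $H$ is a compact connected surface with nonempty boundary and $H^1(H;\mathbb F)=0$, hence a disc.

Let $n=3$. By duality $H_j(H,\partial H;\mathbb F)\cong H^{3-j}(H;\mathbb F)=0$ for $j=1,2$, so the exact sequence of the pair shows that $\partial H$ is connected with $H_1(\partial H;\mathbb F)=0$. Thus $\partial H\cong S^2$. By the local description in Lemma 5 it is locally flat, hence bicollared, in $\operatorname{int}B_0\cong\mathbb R^3$. The set $H\setminus\partial H$ is connected, bounded, and open and closed in $\mathbb R^3\setminus\partial H$, so $H$ is the closure of the bounded complementary domain of $\partial H$. By Brown's generalized Schoenflies theorem $H\cong D^3$. $\square$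

## 6. Three-dimensional levels: where the Euler characteristic goes blind

Lemmas 4, 5 and 6 hold in all dimensions $n\ge1$. For $n=4$ the argument stops exactly at Lemma 7. That proof recognized products by $\chi=0$. But a compact $3$-manifold $W$ with boundary a union of tori always has $\chi(W)=\frac12\chi(\partial W)=0$, so the count says nothing. Section 10 contains a $W$ with two boundary tori and $\pi_1(W)\supset F_3$ (the free group of rank $3$), so $W\not\cong T^2\times[0,1]$.

This suggests looking for a compact set $K$ in a $3$-manifold that has the cohomology of a point but no acyclic compact manifold neighborhood, and making it the set captured by a critical point. Three obstacles appear.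

The metric is at our opponent's disposal, so we do not control $K_-$. The zero level $M_0$, however, does not depend on the metric. So we should prescribe $M_0$, namely as a quotient $Y/K$ of a closed $m$-manifold $Y$, $m=n-1$.

Next, a neighborhood of $x_0$ in $M$ must be Euclidean, so collapsing $K\times0$ in $Y\times\mathbb R$ must give a manifold again. It does if $K\times0$ is a decreasing intersection of smooth balls.

Finally, a cylindrical neighborhood need not be small, and this rules out $Y=S^m$. For every compact $K\subsetneq S^m$, remove a small open round ball missing $K$; what is left is a closed disc containing $K$ in its interior. So the topology of $Y$ itself must help.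

**Definition (admissible set).** A *smooth $n$-ball* is the image of a smooth embedding of the closed disc $D^n$. Let $Y$ be a closed connected smooth manifold of dimension $m=n-1\ge3$. A nonempty compact $K\subsetneq Y$ is *admissible* if the following hold.

- (a) There are smooth $n$-balls $\beta_0\supset\beta_1\supset\cdots$ in $Y\times(-\frac12,\frac12)$ with $\beta_{i+1}\subset\operatorname{int}\beta_i$ and $\bigcap_i\beta_i=K\times0$.
- (b) There is no acyclic compact $P\subset Y$ that is a topological $m$-manifold with (possibly empty) boundary and contains $K$ in its interior.

By (a) and continuity, $\check H^*(K)\cong H^*(\mathrm{pt})$. For instance, a point satisfies (a) but not (b), and a circle violates (a), because $\check H^1\neq0$.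

**Lemma 9 (obstruction).** Let $f$ be a smooth function on a closed $n$-manifold $M$ with critical point $x_0$, $f(x_0)=0$, such that $x_0$ is the only critical point in $M_0$. Let $K\subset Y$ satisfy (b) and $\check H^*(K)\cong H^*(\mathrm{pt})$, and let $p\colon Y\to M_0$ be continuous with $p^{-1}(x_0)=K$, restricting to a homeomorphism $Y\setminus K\to M_0\setminus\{x_0\}$. Then for no metric and no $\varepsilon>0$ for which $0$ is the only critical value in $[-\varepsilon,\varepsilon]$ is there a compact cylindrical neighborhood of $x_0$ with the integral cohomology of a point.

*Proof.* Suppose $H$ is one, and use the notation of Lemma 4. Near $M_{-\varepsilon}$ the flow and saturation identify an open subset of $H$ with $A\times[0,\eta')$ for some $\eta'>0$. As $H$ is an $n$-manifold, the manifold $A$ has dimension $m$. By Lemma 4(1), $H_0\setminus\{x_0\}\cong A\setminus K_-$ is an $m$-manifold with boundary.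

Let $P=p^{-1}(H_0)$, a compact set. Since $H_0$ is a neighborhood of $x_0$ in $M_0$, $P$ is a neighborhood of $K$ in $Y$, so points of $K$ have Euclidean neighborhoods in $P$. The rest $P\setminus K\cong H_0\setminus\{x_0\}$ is open in $P$ and an $m$-manifold with boundary. Thus $P$ is a compact topological $m$-manifold with boundary containing $K$ in its interior.

By Lemma 4(2), $\check H^*(H_0)\cong\check H^*(H)\cong H^*(\mathrm{pt})$. The map $p\colon(P,K)\to(H_0,x_0)$ is a relative homeomorphism of compact pairs, so $\check H^*(P,K)\cong\check H^*(H_0,x_0)=0$. Hence $H^*(P)\cong\check H^*(K)\cong H^*(\mathrm{pt})$ and $P$ is acyclic, contradicting (b). $\square$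

## 7. From an admissible set to a smooth function

**Proposition 10.** Let $Y$ be diffeomorphic to the boundary of a compact codimension-$0$ submanifold $R\subset\mathbb R^n$, and let $Y$ contain an admissible $K$. Then every closed $n$-manifold $M$ carries $f,x_0$ as in Theorem 3.

*Proof.* **Step 1: a function $f_0$ with zero level $Y$.** We want $f_0$ to look like the projection $Y\times[-2,2]\to[-2,2]$ near its zero level. Embed $R$ in a chart of $M$, and let $s$ be the coordinate of a bicollar $Y\times[-1,1]$ of $Y=\partial R$, with $s<0$ on the side of $R$. Take the smooth function $g_0$ equal to $\kappa(s)$ on the bicollar and extended by constants, where $\kappa$ is nondecreasing, $\kappa(s)=s$ for $|s|\le\frac12$, and $\kappa$ is locally constant near $|s|=1$. Choose a Morse function $g'$ on $M$ that is $C^1$-close to $g_0$, and a smooth cutoff $\chi$ that is $0$ on $\{|s|\le\frac14\}$ and $1$ outside $\{|s|<\frac13\}$. Replace $g_0$ by $g_0+\chi(g'-g_0)$. Outside $\{|s|<\frac13\}$ the new function is $g'$, so its critical points there are nondegenerate. On $\{|s|\le\frac13\}$ it is $C^1$-close to $s$ and has no critical points. Off $\{|s|\le\frac14\}$ it is nonzero, and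 on $\{|s|\le\frac14\}$ it equals $s$. So it has finitely many critical points, all with nonzero values, and zero set $Y$. Multiply by a large constant to get $f_0$ without critical values in $[-2,2]$. The normalized gradient flow identifies $f_0^{-1}[-2,2]=Y\times[-2,2]$ with $f_0(y,t)=t$. In particular the balls $\beta_i$ of (a) now lie in $M$.

**Step 2: collapsing $K\times0$ inside $M$.** We construct a continuous $q\colon M\to M$ with $q(K\times0)=x_0$ that restricts to a diffeomorphism $\Phi\colon M\setminus(K\times0)\to M\setminus\{x_0\}$. Let $\beta_0=e(D^n)$ with a smooth embedding $e$, let $D_i=e(D^n(2^{-i}))$, where $D^n(2^{-i})$ is the disc of radius $2^{-i}$, and $x_0=e(0)$. We find inductively diffeomorphisms $h_i$ of $M$ with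
$$h_0=\mathrm{id},\qquad h_i(\beta_i)=D_i,\qquad h_{i+1}=h_i\ \text{off}\ \beta_i .$$
Given $h_i$, both $h_i(\beta_{i+1})$ and $D_{i+1}$ are smooth balls in $\operatorname{int}D_i\cong\mathbb R^n$. Precomposing a parametrization with a reflection if necessary, we may assume that they are parametrized with the same orientation. The disc theorem (Palis, Cerf) says that two such balls in a connected manifold are carried onto each other by a diffeomorphism with compact support; take one with support in $\operatorname{int}D_i$ carrying $h_i(\beta_{i+1})$ onto $D_{i+1}$, and compose it with $h_i$ to get $h_{i+1}$.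

On $M\setminus\beta_i$ all $h_j$ with $j\ge i$ agree, with image $M\setminus D_i$. So the limit is a diffeomorphism $\Phi\colon M\setminus(K\times0)\to M\setminus\{x_0\}$ with $\Phi(\beta_i\setminus(K\times0))= D_i\setminus\{x_0\}$. As $\beta_i$ is a neighborhood of $K\times0$ and the $D_i$ shrink to $x_0$, the extension $q$ by $K\times0\mapsto x_0$ is continuous.

**Step 3: slowing $f_0$ down on $K\times0$.** The function $f_0\circ\Phi^{-1}$ need not be smooth at $x_0$, so we flatten $f_0$ near $K\times0$ without creating other critical points. Let $r\colon Y\to[0,1]$ be smooth with $r^{-1}(0)=K$, and put $\rho(y,t)=(r(y)+t^2)/8$, so $\rho\le\frac58$ on $Y\times[-2,2]$ and $\rho=0$ exactly on $K\times0$. Let $\theta\colon\mathbb R\to[0,1]$ be smooth with $\theta=0$ on $(-\infty,0]$ and $\theta>0$ on $(0,1)$, to be chosen in Step 4, and $\psi=\theta\circ\rho$. Let $\lambda\colon\mathbb R\to[0,1]$ be even and smooth, $0$ for $|t|\le\frac12$, $1$ for $|t|\ge1$, nondecreasing in $|t|$. Put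
$$g(y,t)=\lambda(t)\,t+(1-\lambda(t))\int_0^t\psi(y,s)\,ds .$$
Then $g=t$ for $|t|\ge1$, and
$$\partial_tg=\lambda+(1-\lambda)\psi+\lambda'(t)\Bigl(t-\int_0^t\psi\,ds\Bigr).$$
As $0\le\psi\le1$, the bracket has the sign of $t$ or vanishes, and so does $\lambda'(t)$; the last term is $\ge0$. Off $K\times0$ we have $\psi>0$, so $\lambda+(1-\lambda)\psi>0$ and $\partial_tg>0$. On $K\times0$ we have $\lambda=\lambda'=\psi=0$, so $\partial_tg=0$, and the $Y$-derivatives vanish since $g(\cdot,0)=0$; so $dg=0$ there. Also $g=0$ only for $t=0$.

Let $f_1=g$ on $Y\times[-2,2]$ and $f_1=f_0$ elsewhere. Then $f_1$ is smooth, $f_1^{-1}(0)=Y\times0$, $\operatorname{Crit}f_1=\operatorname{Crit}f_0\cup(K\times0)$, and $0$ is the only critical value of $f_1$ in $[-2,2]$. Put $f=f_1\circ\Phi^{-1}$ on $M\setminus\{x_0\}$ and $f(x_0)=0$, so that $f\circ q=f_1$. As $x\to x_0$, $\Phi^{-1}(x)$ tends to the set $K\times0$, so $f$ is continuous at $x_0$.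

**Step 4: choosing $\theta$ so that $f$ is smooth at $x_0$.** The derivatives of $\Phi^{-1}$ may blow up arbitrarily fast at $x_0$. But $\Phi$ is already fixed, so $\theta$ can be chosen flat enough to beat them. Cover $Y$ by finitely many compact coordinate pieces, and let $|g|_k(p)$ be the maximum of the partial derivatives of $g$ of order $\le k$ at $p$, in absolute value, in the product charts of the pieces over which $p$ lies. By the chain rule, for $x=\Phi(p)$ with $p\in\beta_0\setminus(K\times0)$, all derivatives of $f$ of order $\le k$ at $x$, in the coordinates $e$, are at most $C_k(p)|g|_k(p)$, where $C_k$ is independent of $\theta$ and bounded on compact subsets of $\beta_0\setminus(K\times0)$.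

On $|t|\le\frac12$ we have $g=\int_0^t\theta(\rho(y,s))\,ds$, and $\rho(y,s)\le\rho(y,t)$ for $|s|\le|t|$. Differentiating under the integral in $y$, and using $\partial_tg=\theta(\rho(y,t))$ when at least one $t$-derivative occurs, we get constants $A_k\ge0$ independent of $\theta$ with
$$|g|_k(p)\le A_k\sup\{|\theta^{(j)}(\sigma)|:0\le j\le k,\ 0\le\sigma\le\rho(p)\}.\tag{2}$$
For $\sigma>0$ the set $\{p\in\beta_0:\rho(p)\ge\sigma\}$ is compact and misses $K\times0$, so $\hat C_k(\sigma)=\sup\{C_k(p):p\in\beta_0,\rho(p)\ge\sigma\}$ (with $\sup\emptyset=0$) is finite, and it is nonincreasing in $\sigma$. For $l\ge0$ let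
$$\tau_l'=\min_{k\le l}\frac{2^{-l-1}}{1+A_k\hat C_k(2^{-l-1})},\qquad \tau_l=\min_{i\le l}\tau_i'.$$
So $\tau_l$ is positive, nonincreasing and at most $2^{-l-1}$. Let $\chi_l\ge0$ be smooth bump functions supported in $[2^{-l-2},2^{-l+1}]$, positive on $[2^{-l-1},2^{-l}]$, and let
$$\theta=\sum_{l\ge0}a_l\chi_l,\qquad a_l>0,\qquad a_l\|\chi_l\|_{C^{l+3}}\le\tau_{l+3}/5 .$$
Let $\sigma\in(2^{-l-1},2^{-l}]$. Only indices $l'$ with $|l'-l|\le2$ contribute at $\sigma$, and for them $l'+3>l$. So for $j\le l$ each contribution to $|\theta^{(j)}(\sigma)|$ is at most $\tau_{l'+3}/5\le\tau_l/5$, and $|\theta^{(j)}(\sigma)|\le\tau_l$. Since $\tau_l\to0$, $\theta$ is smooth and flat at $0$. It is positive on $(0,1)$, and $0\le\theta\le1$: on $(0,1]$ by the bound just proved, and on $(1,2]$ because there only $l=0$ contributes and $\theta\le\tau_3/5$; beyond $2$ it vanishes.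

Now let $\rho(p)\in(2^{-l-1},2^{-l}]$ with $l\ge k$. Every $\sigma\in(0,\rho(p)]$ lies in some $(2^{-l''-1},2^{-l''}]$ with $l''\ge l\ge k$, so $|\theta^{(j)}(\sigma)|\le\tau_{l''}\le\tau_l$ for $j\le k$. By (2), all derivatives of $f$ of order $\le k$ at $\Phi(p)$ are at most $\hat C_k(2^{-l-1})A_k\tau_l\le2^{-l-1}$. As $x\to x_0$ we have $\rho(p)\to0$, so $l\to\infty$, and all derivatives of $f$ tend to $0$ at $x_0$.

This implies smoothness. If $h$ is continuous near $x_0$, $h(x_0)=0$, $h$ is $C^1$ off $x_0$ and $dh\to0$ at $x_0$, then by the mean value theorem $|h(x)|\le|x-x_0|\sup_{(x_0,x]}|dh|$, where $(x_0,x]$ is the half-open segment in the coordinates. Hence $h$ is $C^1$ with $d_{x_0}h=0$. Apply this successively to $f$ and to its partial derivatives, extended by $0$.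

**Step 5: conclusion.** It remains to collect the properties. The function $f$ is smooth, $\operatorname{Crit}f=\{x_0\}\cup\Phi(\operatorname{Crit}f_0)$ is finite, and the only critical value of $f$ in $[-2,2]$ is $0$, attained at a critical point only at $x_0$. Since $q^{-1}(M_0)=f_1^{-1}(0)=Y\times0$, the restriction of $q$ to $Y\times0$ is a continuous map $p\colon Y\to M_0$ with $p^{-1}(x_0)=K$ and a homeomorphism off $K$. Lemma 9 rules out compact acyclic cylindrical neighborhoods, in particular those homeomorphic to $D^n$. $\square$

## 8. A group-theoretic criterion for having no acyclic neighborhood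

Suppose an acyclic $P$ contained $K$ in its interior. Its boundary $\Sigma$ is a homology sphere in low degrees, and it cuts $Y\setminus T_i$, for a small neighborhood $T_i$ of $K$, into two pieces. If $\pi_1(\Sigma)$ dies in $\pi_1(Y\setminus T_i)$, that group splits as a free product. So we ask for groups that do not split.

**Lemma 11.** Let $Y$ be a closed connected $m$-manifold, $m\ge3$, and $K=\bigcap T_i$ with $T_i$ compact and $T_{i+1}\subset\operatorname{int}T_i$. Assume that for all $i\ge1$ the set $Y\setminus T_i$ is connected and $G_i=\pi_1(Y\setminus T_i)$ satisfies

- (G1) if $m\ge4$: every finitely generated perfect subgroup of $G_i$ is trivial;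
- (G2) $G_i$ is not a free product of two nontrivial groups;
- (G3) $\operatorname{rank}H_1(G_i)>\operatorname{rank}H_1(Y)>0$.

Then (b) holds for $K$.

*Proof.* Suppose $P$ is as in (b) and acyclic.

**Step 1: the boundary of $P$.** First we make the boundary tame. By invariance of domain the manifold interior of $P$ is open in $Y$. Removing from $P$ a thin half-open collar of its boundary that misses $K$, we may assume that $\Sigma=\partial P$ is bicollared in $Y$. $P$ is connected, and orientable because $H_1(P)=0$. If $\Sigma=\emptyset$, then $P$ is open and closed in $Y$, so $P=Y$ and $H_1(Y)=0$, contradicting (G3). Since $m\ge3$, duality gives $H_j(P,\Sigma)\cong H^{m-j}(P)=0$ for $j=1,2$. By the exact sequence of the pair, $\Sigma$ is connected and $H_1(\Sigma)=0$. If $m=3$, then $\Sigma\cong S^2$.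

**Step 2: the two pieces are connected and have homology.** Choose $i\ge1$ with $T_i\subset\operatorname{int}P$, which is possible by compactness, and let $Z=Y\setminus\operatorname{int}P$. Every component of $Z$ meets $\Sigma$, since otherwise it would be open and closed in the connected $Y$. Every component of $P\setminus T_i$ meets $\Sigma$, since otherwise it would be open and closed in the connected $Y\setminus T_i\supset\Sigma$. As $\Sigma$ is connected, so are $Z$ and $P\setminus T_i$. Mayer–Vietoris for $Y=Z\cup P$ and $Y\setminus T_i=Z\cup(P\setminus T_i)$, with $H_1(\Sigma)=\tilde H_0(\Sigma)=0$, gives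
$$H_1(Y)\cong H_1(Z),\qquad H_1(Y\setminus T_i)\cong H_1(Z)\oplus H_1(P\setminus T_i).$$
By (G3) both $H_1(Z)$ and $H_1(P\setminus T_i)$ are nonzero.

**Step 3: the splitting.** By van Kampen $G_i$ is the pushout of $\pi_1(Z)\leftarrow\pi_1(\Sigma)\to\pi_1(P\setminus T_i)$. The group $\pi_1(\Sigma)$ is finitely generated and perfect, and trivial if $m=3$; so its image in $G_i$ is trivial, by (G1) if $m\ge4$. Hence $G_i$ is the free product of $\pi_1(Z)$ and $\pi_1(P\setminus T_i)$, each divided by the normal closure of the image of $\pi_1(\Sigma)$. That image is perfect, so it lies in the commutator subgroup, and the two quotients have abelianizations $H_1(Z)\ne0$ and $H_1(P\setminus T_i)\ne0$. This contradicts (G2). $\square$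

## 9. Groups without fixed-point-free actions on trees

To verify (G2) we use trees. A group acts on a tree *without inversions* if no element exchanges the ends of an edge. Then every element either fixes a vertex or is *hyperbolic*, that is, translates along a unique line, its axis; every subtree invariant under a hyperbolic element contains its axis. By Serre, a finitely generated group acting without a common fixed vertex contains a hyperbolic element. A free product $A*B$ acts on its Bass–Serre tree with trivial edge stabilizers, and the vertex stabilizers are the conjugates of $A$ and $B$.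

**Definition (property $(*)$).** $G$ has $(*)$ if every action of $G$ on a tree without inversions and with trivial edge stabilizers has a fixed vertex.

For instance $\mathbb Z$, acting on a line by translations, does not have $(*)$. If $A,B\ne1$, then $A*B$ does not have $(*)$, since no vertex of its Bass–Serre tree is fixed by the whole group.

**Lemma 12.** (1) If $G$ has a finitely generated normal subgroup $N\ne1$ of infinite index, then $G$ has $(*)$. (2) If $A,B$ have $(*)$ and $C\ne1$ is a common subgroup, then $A*_CB$ has $(*)$.

*Proof.* Note first that, when edge stabilizers are trivial, a nontrivial subgroup fixes at most one vertex: if it fixed two, it would fix the path between them, hence an edge.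

(1) Let $G$ act as in $(*)$. If $N$ fixes a vertex $v$, it is the only one. For $g\in G$ the vertex $gv$ is fixed by $gNg^{-1}=N$, so $gv=v$ and $v$ is fixed by $G$. Otherwise $N$ contains a hyperbolic element. Let $T_N$ be the intersection of all $N$-invariant subtrees. It contains the axis of this element, so it is a subtree with at least one edge. It is $G$-invariant, because $g\in G$ permutes the $N$-invariant subtrees. Moreover $T_N/N$ is finite: the finite subtree spanned by a vertex $v$ and its images under generators of $N$ has $N$-translates whose union is an $N$-invariant subtree with finite quotient, and $T_N$ lies in it. Now let $e$ be an edge of $T_N$. Its stabilizer is trivial, so $G$ acts freely on $Ge\subset T_N$, which consists of $|G/N|=\infty$ many $N$-orbits, contradicting the finiteness of $T_N/N$.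

(2) Let $A*_CB$ act as in $(*)$. Then $A$ fixes a vertex $v_A$, $B$ fixes $v_B$, and $C$ fixes both. As $C\ne1$, $v_A=v_B$, and this vertex is fixed by the whole group. $\square$

For example $\mathbb Z^2$ has $(*)$, with $N=\mathbb Z\times0$.

## 10. A fibred link and nested solid tori in the three-torus

**The link.** Let $J\cup J'\subset S^3$ be the closure of the $3$-braid
$$\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-2}$$
(the Whitehead link). Follow the strands $a,b,c$ starting in positions $1,2,3$. The crossings are, in order, $ab(+)$, $ac(-)$, $bc(+)$, $ab(-)$, $ab(-)$, and the order of the strands changes from $a,b,c$ to $b,a,c$, then $b,c,a$, then $c,b,a$, then $c,a,b$, then $c,b,a$. So the closure has two components: $J$, made of strand $b$, which is a closed $1$-braid and hence unknotted; and $J'$, made of the strands $a,c$. The signs of the crossings between $J$ and $J'$ are $+,+,-,-$, so $\mathrm{lk}(J,J')=0$. Therefore $V=S^3\setminus\operatorname{int}N(J)$ is a solid torus, and $J'\subset\operatorname{int}V$ is null-homotopic in $V$, since its class in $\pi_1(V)=\mathbb Z$ is the linking number up to sign.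

A braid is *homogeneous* if every generator occurs, each with exponents of only one sign. For example, $\sigma_1\sigma_2^{-1}$ is homogeneous and $\sigma_1\sigma_2\sigma_1^{-1}$ is not. Ours is: $\sigma_1$ occurs only positively and $\sigma_2$ only negatively. By Stallings (*Constructions of fibred knots and links*, 1978) the closure of a homogeneous braid is fibred, with fibre the Seifert surface $F$ having a disc for each strand and a band for each crossing. Here there are $3$ discs and $5$ bands, so $\chi(F)=-2$; $F$ is connected, because both generators occur, and it has two boundary circles, one on each boundary torus of the exterior.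

Let $W=V\setminus\operatorname{int}N(J')$, the exterior of the link. It fibres over $S^1$ with fibre $F$, and $\pi_1(F)$ is free of rank $1-\chi(F)=3$. So
$$\pi_1(W)\cong F_3\rtimes\mathbb Z,$$
and $W$ is aspherical, its universal cover being that of $F$ times $\mathbb R$. Each boundary torus is $\pi_1$-*injective*, meaning that its fundamental group injects. Indeed it fibres over the same $S^1$ with fibre a boundary circle of $F$, so an element of the kernel comes from this circle. The circle is nonzero in $H_1(F)$, because $F$ has a second boundary circle; hence it has infinite order in the free group $\pi_1(F)\subset\pi_1(W)$, and the element is trivial.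

**The nested tori.** In $T^3=S^1\times T^2$ let $V_0=S^1\times\Delta_0$, with $\Delta_0\subset T^2$ a closed disc. Given a solid torus $V_i$, choose a diffeomorphism $V\to V_i$, let $c_{i+1}\subset\operatorname{int}V_i$ be the image of $J'$, and let $V_{i+1}\subset\operatorname{int}V_i$ be a closed tubular neighborhood of $c_{i+1}$. Its thickness will be chosen later and is irrelevant in this section. Put
$$E_i=T^3\setminus\operatorname{int}V_i,\qquad W_i=V_i\setminus\operatorname{int}V_{i+1}\cong W,\qquad G_i=\pi_1(E_i)=\pi_1(T^3\setminus V_i).$$

**Lemma 13.** For $i\ge1$: (i) $E_i$ is a compact connected orientable aspherical $3$-manifold with nonempty boundary; (ii) $H_1(E_i)\cong\mathbb Z^4$; (iii) $G_i$ is not a free product of two nontrivial groups.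

*Proof.* (i) We show by induction, for $i\ge0$, that $E_i$ is connected and aspherical with $\pi_1$-injective boundary torus. The manifold $E_0=S^1\times(T^2\setminus\operatorname{int}\Delta_0)$ is aspherical with group $\mathbb Z\times F_2$, and its boundary torus has group generated by the $\mathbb Z$-factor and the commutator of free generators of $F_2$, so it is $\pi_1$-injective. Next, $E_{i+1}=E_i\cup_{\partial V_i}W_i$ is glued along a torus that is $\pi_1$-injective on both sides, so
$$G_{i+1}=G_i*_{\mathbb Z^2}\pi_1(W).\tag{3}$$
In particular the groups of the pieces inject into $G_{i+1}$, and $\partial V_{i+1}$, being $\pi_1$-injective in $W_i$, is so in $E_{i+1}$. That $E_{i+1}$ is aspherical is due to J.H.C. Whitehead; here is the argument. In the universal cover $\tilde E$ of $E_{i+1}$ the components of the preimages of $E_i$, $W_i$ and $\partial V_i$ are the universal covers of these, hence contractible. For $q\ge2$, Mayer–Vietoris gives $H_q(\tilde E)=0$, since the terms $H_q$ of the pieces and $H_{q-1}$ of the planes vanish. As $\tilde E$ is simply connected, it is contractible. The remaining statements are clear.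

(ii) By duality and excision $H_1(E_i)\cong H^2(E_i,\partial E_i)\cong H^2(T^3,V_i)$. In the exact sequence
$$H^1(T^3)\to H^1(V_i)\to H^2(T^3,V_i)\to H^2(T^3)\to H^2(V_i)=0$$
the first map is zero, since the core $c_i$ of $V_i$ is null-homotopic in $V_{i-1}$. So $H_1(E_i)$ is an extension of $\mathbb Z^3$ by $\mathbb Z$, hence $\cong\mathbb Z^4$.

(iii) By Lemma 12(1), $\pi_1(W)=F_3\rtimes\mathbb Z$ has $(*)$ (take $N=F_3$), and so does $G_0=\mathbb Z\times F_2$ (take $N=\mathbb Z$). By (3), Lemma 12(2) and induction, every $G_i$ has $(*)$, and a nontrivial free product does not. $\square$

## 11. Dimension four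

Knottedness of $V_{i+1}$ in $V_i$ disappears after one extra dimension is added, and this gives the balls of condition (a).

*Proof of Theorem 3 for $n=4$.* Take $Y=T^3=\partial(T^2\times D^2)$, with $R=T^2\times D^2\subset\mathbb R^4$; indeed $T^2\times\mathbb R$ embeds openly in $\mathbb R^3$, so $T^2\times\mathbb R^2$ embeds openly in $\mathbb R^4$. Start with $\varepsilon_0=\frac12$.

**Step 1: the balls.** We choose inductively the thickness of $V_{i+1}$, numbers $0<\varepsilon_{i+1}\le\varepsilon_i/2$ and smooth $4$-balls $\beta_i$ with
$$V_{i+1}\times[-\varepsilon_{i+1},\varepsilon_{i+1}]\subset\operatorname{int}\beta_i,\qquad\beta_i\subset\operatorname{int}V_i\times(-\varepsilon_i,\varepsilon_i).\tag{4}$$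
The circle $c_{i+1}\times0$ is null-homotopic in the connected $4$-manifold $\operatorname{int}V_i\times(-\varepsilon_i,\varepsilon_i)$, so it is homotopic to a small embedded circle inside a coordinate ball. A generic smooth homotopy between embedded circles in a $4$-manifold is an isotopy. Double points at equal times have codimension $4$ in a $3$-parameter family (two points and time), and points with vanishing derivative have codimension $4$ in a $2$-parameter family (point and time), so both are avoided. By isotopy extension the two circles are ambient isotopic with compact support. Pulling back the coordinate ball, we see that $c_{i+1}\times0$ lies in the interior of a smooth ball $\beta_i\subset\operatorname{int}V_i\times(-\varepsilon_i,\varepsilon_i)$. Now choose $V_{i+1}$ thin and $\varepsilon_{i+1}$ small, so that (4) holds.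

**Step 2: admissibility.** We check (a) and (b) for $K=\bigcap V_i$, a nonempty compact proper subset of $T^3$. By (4), $\beta_{i+1}\subset\operatorname{int}V_{i+1}\times(-\varepsilon_{i+1},\varepsilon_{i+1})\subset\operatorname{int}\beta_i$. Also $K\times0\subset\beta_i\subset V_i\times(-\varepsilon_i,\varepsilon_i)$ for all $i$, so $\bigcap\beta_i=K\times0$, and (a) holds. Apply Lemma 11 with $T_i=V_i$ and $m=3$. By Lemma 13, $T^3\setminus V_i$ is connected, (G2) holds, and (G3) holds with ranks $4>3>0$; (G1) is not needed. So (b) holds.

Thus $K$ is admissible, and Proposition 10 gives Theorem 3 for $n=4$. In particular the conjecture is false. $\square$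

## 12. Perfect subgroups of the complement groups

For $n\ge5$, $\Sigma$ in Lemma 11 is a homology sphere in degree $1$ but may have a nontrivial perfect group, so (G1) is needed.

**Lemma 14.** For $i\ge1$ every finitely generated perfect subgroup of $G_i$ is trivial.

*Proof.* Suppose $1\ne\Gamma\le G_i$ is finitely generated with $H_1(\Gamma;\mathbb Q)=0$; this covers perfect groups. We show that a certain noncompact manifold would be compact.

**Step 1: a core with spherical boundary.** Let $U$ be the interior of the covering of $E_i$ with group $\Gamma$. As $\partial E_i\ne\emptyset$ and by Lemma 13(i), $U$ is a connected, noncompact, orientable, aspherical $3$-manifold. So $U$ is a finite-dimensional $K(\Gamma,1)$, which forces $\Gamma$ to be torsion-free, because nontrivial finite cyclic groups have cohomology in infinitely many degrees. Thus $\Gamma$ is infinite. By Scott (*Compact submanifolds of 3-manifolds*, 1973) there is a compact connected $3$-dimensional submanifold $C\subset U$ with $\pi_1(C)\to\pi_1(U)=\Gamma$ an isomorphism. Here $\partial C\ne\emptyset$, as $U$ is connected and noncompact. The kernel of $H_1(\partial C;\mathbb Q)\to H_1(C;\mathbb Q)=0$ has half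 the dimension of $H_1(\partial C;\mathbb Q)$, so $H_1(\partial C;\mathbb Q)=0$ and $\partial C$ consists of $2$-spheres.

**Step 2: the spheres bound compact pieces outside.** Let $\tilde U$ be the universal cover of $U$, which is contractible, and $\tilde C$ the preimage of $C$. It is closed, connected because $\pi_1(C)\to\pi_1(U)$ is onto, and noncompact because $\Gamma$ is infinite; its interior is connected too. Let $S$ be a component of $\partial\tilde C$, a $2$-sphere. Since $H_1(\tilde U;\mathbb Z/2)=0$, $S$ separates $\tilde U$ into two sides. Since $H_2(\tilde U;\mathbb Z/2)=0$, the map $H_3(\tilde U,S;\mathbb Z/2)\to H_2(S;\mathbb Z/2)$ is onto, so $H_3(\tilde U,S;\mathbb Z/2)\ne0$. This group is the direct sum of the corresponding groups of the two closed sides relative to $S$, and it would vanish for a noncompact side. So one closed side is compact. The connected set $\operatorname{int}\tilde C$ lies in one side, so the closed noncompact set $\tilde C$ lies in that closed side, which is then noncompact. Thus the other closed side $\Delta_S$ is compact, and $\Delta_S\cap\tilde C=S$.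

**Step 3: compactness of $U$.** We show that $\tilde C$ and the sets $\Delta_S$ fill $\tilde U$. The set $\Delta_S$ is connected and closed, and, using a bicollar of $S$, open in $\tilde U\setminus\operatorname{int}\tilde C$; so it is a component of that set. Every component of $\tilde U\setminus\operatorname{int}\tilde C$ meets $\partial\tilde C$, since otherwise it would be open and closed in $\tilde U$. Hence every component is some $\Delta_S$. As $\Gamma$ has finitely many orbits on the components of $\partial\tilde C$, the manifold $U=\tilde U/\Gamma$ is the union of $C$ and finitely many images of compact sets $\Delta_S$. So $U$ is compact, a contradiction. $\square$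

## 13. Spinning, and dimensions five and higher

Let $n=4+k$ with $k\ge1$, and $m=3+k$. We produce $Y$ of dimension $m$ from $T^3$ by spinning, in such a way that the groups $G_i$ do not change. The simplest model: spinning the half-line $X=[0,\infty)$ gives $\{(x,y)\in X\times\mathbb R^{k+1}:|y|^2=x\}\cong\mathbb R^{k+1}$, and half-discs become balls.

**The manifold $Y$.** Let $B\subset T^3\setminus V_0$ be a closed coordinate ball, and $u\colon T^3\to\mathbb R$ smooth with regular value $0$ and $\{u\ge0\}=X:=T^3\setminus\operatorname{int}B$. Let
$$Y=\{(x,y)\in T^3\times\mathbb R^{k+1}:|y|^2=u(x)\},\qquad\pi\colon Y\to X,\quad\pi(x,y)=x .$$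
The differential of $|y|^2-u$ is nonzero on $Y$: where $y\ne0$ because of the first term, and where $y=0$ because then $u=0$ and $du\ne0$. So $Y$ is a smooth closed hypersurface of dimension $m$, connected since $X$ and $S^k$ are, bounding the compact $R=\{|y|^2\le u(x)\}$. Since $T^3\times\mathbb R$ embeds openly in $\mathbb R^4$ by Section 11, $T^3\times\mathbb R^{k+1}$ embeds openly in $\mathbb R^n$, and $R\subset\mathbb R^n$ as Proposition 10 requires.

Let $(b,u)\in\partial X\times[0,u_0)$ be collar coordinates. Over the collar, $Y$ has coordinates $(b,y)$ with $|y|^2<u_0$; over $\operatorname{int}X$ we have $Y=\operatorname{int}X\times S^k$, by $(x,y)\mapsto(x,y/|y|)$. We use on $X$ the smooth structure with collar coordinates $(b,r)$, $r=\sqrt u$; it is unchanged on $\operatorname{int}X$. For $C\subset X$ (or $C\subset X\times\mathbb R$) let $sC$ be its preimage in $Y$ (or in $Y\times\mathbb R$). Interiors of subsets of $X$ and $X\times\mathbb R$ are relative to these spaces; by continuity $s(\operatorname{int}C)\subset\operatorname{int}(sC)$.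

**Half-balls.** Let $D^4_+=\{(z_1,z')\in\mathbb R\times\mathbb R^3:|z|\le1,\ z_1\ge0\}$. Let $e\colon D^4_+\to X\times\mathbb R$ be a smooth embedding with $e^{-1}(\partial X\times\mathbb R)=\{z_1=0\}$ and, near $z_1=0$, $e(z_1,z')=(e_0(z'),\,r=Lz_1)$ with $e_0(z')\in\partial X\times\mathbb R$ and a constant $L>0$. Call $\beta=e(D^4_+)$ a *half-ball*. Then $s\beta$ is a smooth $n$-ball. Indeed, for $(z',y)\in D^n\subset\mathbb R^3\times\mathbb R^{k+1}$ with $y\ne0$ let $\hat e(z',y)$ be the point over $e(|y|,z')$ with direction $y/|y|\in S^k$. Near $y=0$ this point lies over collar distance $r=L|y|$ in direction $y/|y|$, so in the coordinates $(b,y)$ of $Y$ (and $t\in\mathbb R$) it is $(e_0(z'),Ly)$. This formula extends $\hat e$ smoothly over $y=0$; for $y\ne0$, $\hat e$ is $e$ in polar coordinates. So $\hat e\colon D^n\to Y\times\mathbb R$ is a smooth embedding with image $s\beta$.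

**The sets $T_i$.** Let $w_0\subset X\setminus\operatorname{int}V_0$ be an arc from $\partial X$ to $\partial V_0$, with interior in $\operatorname{int}X\setminus V_0$, that starts as a collar line. Let $w_{i+1}=w_i\cup w_i'$, a smooth arc, where $w_i'\subset W_i$ runs from the endpoint of $w_i$ on $\partial V_i$ through $\operatorname{int}W_i$ to a point of $\partial V_{i+1}$. Let $N_i$ be a thin closed tubular neighborhood of $w_i$ in $X\setminus\operatorname{int}V_i$, meeting $\partial X$ in a disc $\Theta_i$ and $V_i$ in a disc of $\partial V_i$. Put $C_i=V_i\cup N_i$ and $T_i=sC_i$. The tail $N_i$ connects $V_i$ to $\partial X$, so that a half-ball can contain it.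

**Lemma 15.** Given $C_i$ and $\varepsilon_i>0$, one can choose the thickness of $V_{i+1}$, the arc $w_i'$, the tube $N_{i+1}$, $0<\varepsilon_{i+1}\le\varepsilon_i/2$, and a half-ball $\beta_i$ with
$$C_{i+1}\times[-\varepsilon_{i+1},\varepsilon_{i+1}]\subset\operatorname{int}\beta_i,\qquad\beta_i\subset Q:=\operatorname{int}C_i\times(-\varepsilon_i,\varepsilon_i).\tag{5}$$

*Proof.* **Step 1: reduction to a graph.** It suffices to catch a circle with a tail. Put $c=c_{i+1}$ and extend $w_i$ inside $\operatorname{int}V_i$ to a smooth embedded arc $w$ from $\partial X$ to a point $a\in c$, meeting $c$ only in $a$ and not tangentially. Suppose a half-ball $\beta_i\subset Q$ contains $\ell=(w\cup c)\times0$ in its interior. Then let $V_{i+1}$ be a tubular neighborhood of $c$ so thin that it meets $w$ in a terminal segment, let $w_i'$ be the part of $w$ in $W_i$, and choose $N_{i+1}$ thin and $\varepsilon_{i+1}$ small; (5) follows by compactness. The set $Q$ is a $4$-manifold with boundary $\partial Q=\operatorname{int}\Theta_i\times(-\varepsilon_i,\varepsilon_i)$, where $\operatorname{int}\Theta_i$ denotes the open disc. Let $Q^\circ=Q\setminus\partial Q$, and write $w,c$ for $w\times0,c\times0$.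

**Step 2: half-ellipsoids around the tail.** We surround $w$ first. Extend $w$ slightly beyond $a$ to $w^+$, with parameter $\zeta$ such that $\zeta=0$ on $\partial Q$, $\zeta=r$ near $\partial Q$, and $\zeta=L'$ at $a$. Take tubular coordinates $(\zeta,v)$, with $v\in\mathbb R^3$ small, that are product collar coordinates near $\partial Q$ and in which $c$ is, within the tube, a straight segment in $\{\zeta=L'\}$ through $v=0$. Choose $L>L'$ close to $L'$ and a small $\eta>0$. For $1\le\mu\le\mu_1$, with $\mu_1>1$ close to $1$, the half-ellipsoids
$$\beta^\mu=\{\zeta^2/L^2+|v|^2/\eta^2\le\mu^2,\ \zeta\ge0\}$$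
are half-balls in $Q$, via $(z_1,z')\mapsto(\zeta,v)=(L\mu z_1,\eta\mu z')$. They contain $w$ in their interior, and they meet $c$ in a segment crossing the round part of their boundary transversally. Fix $1<\mu_0<\mu_1$.

**Step 3: the rest of the circle and its replacement.** Let $\alpha$ be the closure of $c\setminus\beta^1$, an arc. We want to move it into $\beta^{\mu_0}$. The $4$-manifold $(\beta^{\mu_0}\setminus\beta^1)\cap Q^\circ$ is connected, so there is an embedded arc $\alpha'\subset\beta^{\mu_0}\setminus\operatorname{int}\beta^1$ with the same endpoints as $\alpha$, agreeing with $\alpha$ near the endpoints, with interior in $Q^\circ\setminus\beta^1$. In $Q$ the loop formed by $\alpha$ and the reverse of $\alpha'$ is freely homotopic to $c$, because $\alpha'$ is homotopic rel endpoints to $c\cap\beta^1$ (suitably directed) in the contractible $\beta^{\mu_0}$. Since $c$ is null-homotopic in $\operatorname{int}V_i$, the loop is null-homotopic in $Q$. Now $Q$ is the union of $Q\setminus\operatorname{int}\beta^1$ and the contractible $\beta^1$ along the round part of $\partial\beta^1$, which is a $3$-disc; so $Q\setminus\operatorname{int}\beta^1$ is connected and $\pi_1(Q\setminus\operatorname{int}\beta^1)\to\pi_1(Q)$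 is an isomorphism. Moreover $Q\setminus\operatorname{int}\beta^1$ is homotopy equivalent to its interior $Q^\circ\setminus\beta^1$. Cutting off the common ends of $\alpha$ and $\alpha'$, we conclude that $\alpha$ and $\alpha'$ are homotopic through arcs that are constant near their ends, with the moving parts in $Q^\circ\setminus\beta^1$.

**Step 4: from homotopy to isotopy.** As in Section 11, count dimensions. Coincidences of two moving points at equal times have codimension $4$ in a $3$-parameter family; coincidences of a moving with a fixed point also have codimension $4$ in a $3$-parameter family (two points and time); singular points have codimension $4$ in a $2$-parameter family. So the homotopy can be perturbed, fixed near the ends, to a family of embedded arcs. By isotopy extension there is a diffeomorphism $\Psi$ of $Q$, compactly supported in $Q^\circ\setminus\beta^1$, with $\Psi(\alpha)=\alpha'$. Then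
$$\Psi(\ell)=w\cup(c\cap\beta^1)\cup\alpha'\subset\beta^{\mu_0}\subset\operatorname{int}\beta^{\mu_1}.$$
So $\beta_i=\Psi^{-1}(\beta^{\mu_1})$ contains $\ell$ in its interior. It is a half-ball, since $\Psi=\mathrm{id}$ near $\partial Q$. $\square$

*Proof of Theorem 3 for $n\ge5$.* Start with $\varepsilon_0=\frac12$, apply Lemma 15 inductively and put $K=\bigcap T_i$, a nonempty compact proper subset of $Y$.

**Step 1: condition (a).** We spin the inclusions (5). They give $T_{i+1}\subset\operatorname{int}T_i$, $s\beta_i\subset\operatorname{int}T_i\times(-\varepsilon_i,\varepsilon_i)$ and $T_{i+1}\times[-\varepsilon_{i+1},\varepsilon_{i+1}]\subset\operatorname{int}s\beta_i$. So $s\beta_{i+1}\subset\operatorname{int}s\beta_i$ and $\bigcap s\beta_i=K\times0$, where the $s\beta_i$ are smooth $n$-balls in $Y\times(-\frac12,\frac12)$.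

**Step 2: $\pi_1(Y\setminus T_i)\cong G_i$.** We remove a ball with a tail from $E_i$, and then spin. The set $b_i=B\cup N_i$ is a $3$-ball in $E_i$ meeting $\partial E_i=\partial V_i$ in a disc. So $E_i$ is the union of the closure of $E_i\setminus b_i$ and the ball $b_i$ along the complementary disc of $\partial b_i$. Hence this closure, and also its interior $T^3\setminus(V_i\cup N_i\cup B)$, is connected with fundamental group $G_i$. Let $\Xi=X\setminus C_i$. It is obtained from $T^3\setminus(V_i\cup N_i\cup B)$ by adding the boundary $\partial\Xi=\partial B\setminus\Theta_i$, an open disc. So $\Xi$ is connected with $\pi_1(\Xi)\cong G_i$.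

Now $Y\setminus T_i=s\Xi$ is the union of $\operatorname{int}\Xi\times S^k$ and a tubular neighborhood of $\partial\Xi$ (a disc times $\mathbb R^{k+1}$). They meet in a connected set homotopy equivalent to $\partial\Xi\times S^k\simeq S^k$, whose group maps identically onto the factor $\pi_1(S^k)$. By van Kampen $Y\setminus T_i$ is connected and
$$\pi_1(Y\setminus T_i)=(G_i\times\pi_1(S^k))/\langle\langle\pi_1(S^k)\rangle\rangle=G_i .$$
In the same way, with $\partial X=S^2$ simply connected in place of the disc, $\pi_1(Y)=\pi_1(X)=\pi_1(T^3)=\mathbb Z^3$.

**Step 3: condition (b).** We check the hypotheses of Lemma 11 for $i\ge1$. Lemma 14 gives (G1), Lemma 13(iii) gives (G2), and Lemma 13(ii) gives (G3) with ranks $4>3>0$. So (b) holds.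

Hence $K$ is admissible in $Y=\partial R$ with $R\subset\mathbb R^n$, and Proposition 10 gives Theorem 3 for $n=4+k$. $\square$
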